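# Spirals in a CAT(0) complex and a boundary map that kills homotopy classes

## 1. A self-similar triangulation of the unrolled plane

Unroll the punctured plane: let $S$ be the universal cover of $\mathbb C\setminus 0$ with its flat metric and polar coordinates $(r,\varphi)$, $r>0$, $\varphi\in\mathbb R$. Here $\varphi$ is a real number, not a number modulo $2\pi$. Fix $\varepsilon=\pi/6$ and a parameter $\eta\in I:=[\pi/12,\pi/10]$. For $m,j\in\mathbb Z$ put
$$v(m,j)=(2^m,\ j\varepsilon+m\eta)\in S .$$
The vertices of level $m$ lie on the circle of radius $2^m$ with angular spacing $\varepsilon$, and going up one level doubles the radius and turns the pattern by $\eta$. Two maps of $S$ organize the picture: the isometry $\tau(r,\varphi)=(r,\varphi+\varepsilon)$ and the similarity $h(r,\varphi)=(2r,\varphi+\eta)$. They satisfy $\tau v(m,j)=v(m,j+1)$ and $hv(m,j)=v(m+1,j)$. Consider the oriented straight segments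
$$A(m,j)=[v(m,j),v(m,j+1)],\quad B(m,j)=[v(m,j),v(m+1,j)],\quad C(m,j)=[v(m,j+1),v(m+1,j)],$$
the triangle $\Delta_1(m,j)$ with sides $A(m,j),B(m,j),C(m,j)$, and the triangle $\Delta_2(m,j)$ with sides $A(m+1,j),B(m,j+1),C(m,j)$. By the law of cosines, $A(m,j),B(m,j),C(m,j)$ have lengths $2^ma,2^mb,2^mc$, where
$$a^2=2-2\cos\varepsilon=2-\sqrt3,\qquad b^2=5-4\cos\eta,\qquad c^2=5-4\cos(\varepsilon-\eta).\tag{1}$$
So $\Delta_1(m,j)$ has sides $2^m(a,b,c)$ and $\Delta_2(m,j)$ has sides $2^m(2a,b,c)$.

**Lemma 1.** The triangles $\Delta_i(m,j)$ form an edge-to-edge tiling of $S$, in which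
$$A(m,j)=\Delta_1(m,j)\cap\Delta_2(m-1,j),\quad B(m,j)=\Delta_1(m,j)\cap\Delta_2(m,j-1),\quad C(m,j)=\Delta_1(m,j)\cap\Delta_2(m,j).$$

*Proof.* The plan is to tile the band between levels $0$ and $1$ and then to apply powers of $h$. Let $r=\rho_m(\varphi)$ be the polygonal line $\bigcup_jA(m,j)$.

**Step 1: the zigzag lies outside level 0.** Parametrize $B(0,0)$ by $(1-t)+2te^{i\eta}$. The square of the radius is $(1-t)^2+4t^2+4t(1-t)\cos\eta$. This is a convex function of $t$, and its derivative at $0$ is $-2+4\cos\eta>0$, so the radius exceeds $1$ for $t>0$. The same computation with $\varepsilon-\eta$ in place of $\eta$ treats $C(0,0)$, since $2\cos(\varepsilon-\eta)>1$. The zigzag $\bigcup_jB(0,j)\cup C(0,j)$ is a graph $r=\rho_Z(\varphi)$, with $B(0,j)$ over $[j\varepsilon,j\varepsilon+\eta]$ and $C(0,j)$ over $[j\varepsilon+\eta,(j+1)\varepsilon]$. Hence $\rho_Z\ge1\ge\rho_0$, and $\rho_Z=\rho_0$ only at the points $v(0,j)$.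

**Step 2: the zigzag lies inside level 1.** The line through $A(1,j-1)$ has unit normal of angle $j\varepsilon+\eta-\varepsilon/2$ and distance $2\cos(\varepsilon/2)$ from the origin. The component of $v(0,j)$ along this normal is $\cos(\eta-\varepsilon/2)\le1<2\cos(\varepsilon/2)$, so $v(0,j)$ is strictly on the origin side. The segments $C(0,j-1)$ and $B(0,j)$ join $v(0,j)$ to the two endpoints $v(1,j-1)$ and $v(1,j)$ of $A(1,j-1)$. So $\rho_Z\le\rho_1$, with equality only at the points $v(1,j)$.

**Step 3: conclusion.** Thus $\Delta_1(0,j)$ is the region between $\rho_0$ and $\rho_Z$ over $[j\varepsilon,(j+1)\varepsilon]$, and $\Delta_2(0,j)$ is the region between $\rho_Z$ and $\rho_1$ over $[j\varepsilon+\eta,(j+1)\varepsilon+\eta]$. They tile $\{\rho_0\le r\le\rho_1\}$ edge to edge. Applying $h^m$ tiles $\{\rho_m\le r\le\rho_{m+1}\}$. These bands cover $S$, because $2^m\cos(\varepsilon/2)\le\rho_m\le2^m$. The adjacencies are read off from the definitions. $\square$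

Let $A_i,B_i,C_i$ be the angles of $\Delta_i$ opposite to the sides of type $A,B,C$. They do not depend on $(m,j)$.

**Lemma 2.** The six angles at $v(m,j)$ are, in cyclic order,
$$\Delta_1(m,j):C_1,\quad \Delta_2(m,j-1):A_2,\quad \Delta_1(m,j-1):B_1,\quad \Delta_2(m-1,j-1):C_2,\quad \Delta_1(m-1,j):A_1,\quad \Delta_2(m-1,j):B_2,\tag{2}$$
and
$$A_2-A_1=\varepsilon,\qquad C_2+A_1+B_2=\pi-\varepsilon.\tag{3}$$
For every $\eta\in I$ all six angles of $\Delta_1,\Delta_2$ are acute.

*Proof.* The edges at $v(m,j)$ are, in cyclic order, $A(m,j)$, $B(m,j)$, $C(m,j-1)$, $A(m,j-1)$, $B(m-1,j)$, $C(m-1,j)$. The triangle between two consecutive edges is given by Lemma 1, and its angle is opposite to the third type of side. This is (2). The first three angles fill the outer side of level $m$. The polygonal line of level $m$ turns by $\varepsilon$ at each vertex, so its outer angle is $\pi+\varepsilon$ and its inner angle is $\pi-\varepsilon$. Hence $C_1+A_2+B_1=\pi+\varepsilon$, and since $C_1+B_1=\pi-A_1$ we get the first half of (3). The inner side gives the second half.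

Now $0.26<a^2<0.27$. Since $12^\circ\le\varepsilon-\eta\le15^\circ\le\eta\le18^\circ$, formula (1) gives $1.08<c^2\le b^2<1.2$. In $\Delta_1$ the longest side has length $b$, and $b^2<1.2<1.34<a^2+c^2$. In $\Delta_2$ we have $4a^2<1.08<b^2+c^2$ and $c^2\le b^2<1.2<4a^2+c^2\le4a^2+b^2$. $\square$

In particular $b,c>1>a/2$. Let $\theta_0>0$ be the minimum of the six angles over $\eta\in I$, and fix once and for all $N\ge2$ with $N\theta_0\ge2\pi$. This $N$ does not depend on $\eta$.

**Definition (the sheet).** Let
$$W=\{(r,\varphi)\in S:\ r\ge\rho_0(\varphi)\}=\bigcup_{m\ge0,\ j}\Delta_1(m,j)\cup\Delta_2(m,j),$$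
with its length metric. It is the universal cover of the plane minus an open convex $12$-gon. Its boundary line $\bigcup_jA(0,j)$ is called the rim. Since $v(0,j)=(1,j\varepsilon)$, the space $W$ does not depend on $\eta$. Only its triangulation does. We subdivide each $\Delta_i(m,j)$, $m\ge0$, into $4^m$ unit triangles, similar to it with ratio $2^{-m}$. They have sides $(a,b,c)$ for $i=1$ and $(2a,b,c)$ for $i=2$.

Now change the parameter. Let $\eta<\eta'$ in $I$, let primes denote the objects built with $\eta'$, and let $\Phi:W\to W'$ be the homeomorphism that maps $v(m,j)$ to $v'(m,j)$ and is affine on each $\Delta_i(m,j)$.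

**Lemma 3.** (i) $\Phi$ is bi-Lipschitz, with constant tending to $1$ as $\eta'\to\eta$, and it is the identity on the rim. (ii) On $W$ we have $\Phi h=h'\Phi$ and $\Phi\tau=\tau\Phi$. (iii) For $r\ge1$ and $m=\lfloor\log_2r\rfloor$, the angular coordinate of $\Phi(r,0)$ is
$$m(\eta'-\eta)+O(1),\tag{4}$$
with $O(1)$ bounded independently of $r$.

*Proof.* (i) Up to similarity there are only two affine maps, from triangles with sides $(a,b,c)$, $(2a,b,c)$ to triangles with sides $(a,b',c')$, $(2a,b',c')$. Place the side of type $A$ on a fixed segment. The third vertex depends continuously on the parameter, so the norms of the two linear parts and of their inverses tend to $1$ as $\eta'\to\eta$. Since $\Phi$ is piecewise affine and the metrics are length metrics, these norms bound the Lipschitz constants of $\Phi$ and $\Phi^{-1}$. On $A(0,j)$ the map is affine and fixes both endpoints.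

(ii) Note $hW\subset W$ and $\tau W=W$. In each equation both sides are affine on each triangle, and they agree on vertices: $\Phi h\,v(m,j)=v'(m+1,j)=h'\Phi\, v(m,j)$, and similarly for $\tau$.

(iii) Let $l\in\mathbb Z$ be such that $\varphi_0:=-m\eta-l\varepsilon\in[0,\varepsilon)$. Then $(r,0)=h^m\tau^lp_0$ with $p_0=(2^{-m}r,\varphi_0)$ in the compact set $Q=\{1\le r\le2,\ 0\le\varphi\le\varepsilon\}\subset W$. By (ii), $\Phi(r,0)=h'^m\tau^l\Phi(p_0)$ has angular coordinate
$$m\eta'+l\varepsilon+\varphi(\Phi(p_0))=m(\eta'-\eta)-\varphi_0+\varphi(\Phi(p_0)),$$
and $\Phi(Q)$ is compact. $\square$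

So a map that distorts distances by a factor as close to $1$ as we like sends the radial ray $\varphi=0$ to a curve of logarithmic spiral type whose total angle, measured in $\mathbb R$, is infinite. The purpose of this spiral is to drag one point at infinity onto another. The next section says why one would want that.

## 2. Boundary maps of quasi-isometries and their action on homotopy groups

Throughout, $X$ is a proper CAT(0) space. Its boundary $\partial X$ is the set of geodesic rays modulo bounded distance or, equivalently, the set of rays issuing from a fixed $x_0$. The space $\overline X=X\cup\partial X$ carries the cone topology: $y_i\to\zeta$ if the geodesics from $x_0$ to $y_i$ converge, uniformly on compact sets, to the ray from $x_0$ to $\zeta$. Let $\angle(\cdot,\cdot)\in[0,\pi]$ be the angular metric on $\partial X$. The Tits length metric agrees with it wherever $\angle<\pi$, so both induce the same topology, and $\partial_TX$ denotes $\partial X$ with the Tits metric. We write BH for Bridson–Haefliger, *Metric spaces of non-positive curvature*. The textbook formula that we use all the time is this: for rays $c,c'$ representing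 $\zeta,\zeta'$ and $s,s'\ge0$,
$$\lim_{t\to\infty}\frac{d(c(st),c'(s't))^2}{t^2}=s^2+s'^2-2ss'\cos\angle(\zeta,\zeta').\tag{5}$$
In particular, two boundary points joined by a geodesic line have angle $\pi$. For example, $\partial_T\mathbb R^n$ is the round sphere $S^{n-1}$, while in a tree any two distinct boundary points have angle $\pi$, so $\partial_T$ of a tree is discrete.

**Fact (C).** If $y_i\to\zeta\in\partial X$ and $d(y_i,y_i')/d(o,y_i)\to0$, then $y_i'\to\zeta$. Indeed the comparison angles at $o$ of the triangles $(o,y_i,y_i')$ tend to $0$, so by the CAT(0) inequality, for each $l$, the points at distance $l$ from $o$ on $[o,y_i]$ and $[o,y_i']$ become arbitrarily close.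

**Definition (asymptotic cone).** Fix a non-principal ultrafilter $\omega$ on $\mathbb N$ and a sequence $d=(d_n)$ with $d_n\to\infty$. Points of $\mathrm{Cone}(X,(x_0),d)$ are classes of sequences $(x_n)$ with $\lim^\omega d(x_0,x_n)/d_n<\infty$, and the metric is $\lim^\omega d(x_n,x_n')/d_n$. We write $*=(x_0)$. For instance $(x_n)\mapsto\lim^\omega(x_n-x_0)/d_n$ identifies $\mathrm{Cone}(\mathbb R^n,(x_0),d)$ with $\mathbb R^n$.

For $\alpha\in\partial X$, also write $\alpha$ for the representing ray from $x_0$, and put $\Psi_d(t,\alpha)=(\alpha(td_n))$. By (5) this is an isometric embedding of the Euclidean cone over $\partial_TX$ into the asymptotic cone.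

**Definition (projection to the boundary).** For $p=(x_n)\ne*$ let $\gamma_n$ be the geodesic from $x_0$ to $x_n$, and let $\pi_X(p)$ be the class of the ray $\gamma(l)=\lim^\omega\gamma_n(l)$. The limit exists because $X$ is proper and $d(x_0,x_n)\to\infty$ $\omega$-almost surely, and it does not depend on the representative of $p$. Clearly $\pi_X(\Psi_d(1,\alpha))=\alpha$.

Here is an example that will matter. Let $T$ be the $3$-regular tree with edges of length $1$, $d_n=n$, $x_0$ a vertex, and $\alpha$ a ray from $x_0$. Choose $x_n$ at distance $n$ from $x_0$ so that $[x_0,x_n]$ shares with $\alpha$ exactly its initial piece of length $\lfloor\sqrt n\rfloor$ (for $n\ge2$). For each $l$ we have $\gamma_n(l)=\alpha(l)$ for large $n$, so $p=(x_n)$ has $\pi_T(p)=\alpha$. But $d(x_n,\alpha(n))/n=(2n-2\lfloor\sqrt n\rfloor)/n\to2$, so $p$ and $q=\Psi_d(1,\alpha)$ are as far apart as two points at distance $1$ from $*$ can be. The projection forgets everything that happens after a sublinear time.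

**Definition (the boundary map).** A quasi-isometry $f:X\to Y$ of proper CAT(0) spaces induces a bi-Lipschitz map $f^\omega:\mathrm{Cone}(X,(x_0),d)\to\mathrm{Cone}(Y,(f(x_0)),d)$, $(x_n)\mapsto(f(x_n))$, which fixes basepoints. Put
$$f^d=\pi_Y\circ f^\omega\circ\Psi_d(1,\cdot):\ \partial_TX\to\partial_TY .\tag{6}$$
Concretely, $f^d(\alpha)$ is the $\omega$-limit of the geodesics from $f(x_0)$ to $f(\alpha(d_n))$.

This map is continuous. To see it, let $p=(y_n)$ and $p'=(y_n')$ be points of $\mathrm{Cone}(Y)\setminus\{*\}$, and let $\theta$ be the angle at $*$ of the Euclidean triangle with sides $d(*,p),d(*,p'),d(p,p')$. The CAT(0) inequality, applied to the triangles $(f(x_0),y_n,y_n')$ and passed to the $\omega$-limit, gives $d(\gamma(l),\gamma'(l))\le2l\sin(\theta/2)$ for the two limit rays. By (5),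
$$\angle(\pi_Y(p),\pi_Y(p'))\le\theta .\tag{7}$$
So $\pi_Y$ is continuous off $*$. The other two factors in (6) are continuous for the metrics involved. In general $f^d$ depends on $d$ and need not be a homeomorphism.

The problem, from Curtis Kent and Russell Ricks, "Asymptotic cones and boundaries of CAT(0) groups", arXiv:1805.06993 (2018), is the following. Let $f:X\to Y$ be a quasi-isometry of proper cocompact CAT(0) spaces. Is $(f^d)_*:\pi_k(\partial_TX,\xi)\to\pi_k(\partial_TY,f^d(\xi))$ injective for every such $f$, every $\omega,d,x_0$, every basepoint $\xi$ and every $k\ge1$?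

The answer is no. For every $k\ge1$ injectivity on $\pi_k$ fails, even when $f$ is a bi-Lipschitz homeomorphism with constant arbitrarily close to $1$, equivariant for free cocompact actions of one discrete group. If the multiplicative quasi-isometry constant equals $1$, then $f^d$ is an isometry, so this is sharp. Precisely:

**Theorem A.** For every $L>1$ there are a group $G$, proper CAT(0) spaces $X,Y$ with free cocompact isometric $G$-actions, and a $G$-equivariant $L$-bi-Lipschitz homeomorphism $f:X\to Y$ such that for all $\omega,d,x_0$:

1. there are $\alpha\ne\lambda$ in $\partial X$ with $\angle(\lambda,\zeta)=\pi$ for all $\zeta\ne\lambda$ (so $\{\lambda\}$ is open and closed in $\partial_TX$) and $f^d(\alpha)=f^d(\lambda)$;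
2. for every $k\ge1$, $F=f\times\mathrm{id}:X\times\mathbb R^k\to Y\times\mathbb R^k$ is an $L$-bi-Lipschitz homeomorphism of proper cocompact CAT(0) spaces, and for a suitable basepoint $\xi$ the map $(F^d)_*:\pi_k(\partial_T(X\times\mathbb R^k),\xi)\to\pi_k(\partial_T(Y\times\mathbb R^k),F^d(\xi))$ is not injective. The Hurewicz image of its kernel contains a free abelian group of infinite rank.

**Theorem B.** If $f:X\to Y$ is a $(1,C)$-quasi-isometry of proper CAT(0) spaces, then $f^d$ is an isometry of $\partial_TX$ onto $\partial_TY$, independent of $d,\omega$.

## 3. Euclidean spaces, trees, and the factorization through the cone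

**Euclidean spaces.** Let $X=Y=\mathbb R^n$. Then $f^\omega$ is a bi-Lipschitz homeomorphism of $\mathbb R^n$ fixing $0$, and $f^d(u)=f^\omega(u)/|f^\omega(u)|$ on $S^{n-1}$. The inclusion $S^{n-1}\subset\mathbb R^n\setminus0$, the homeomorphism $f^\omega$ of $\mathbb R^n\setminus0$, and the radial projection are homotopy equivalences, so $f^d$ is one. Look at the spiral $f(z)=ze^{i\kappa\log|z|}$, $f(0)=0$, on $\mathbb C$. In the coordinate $\log z$ it is a linear shear, and it preserves $|z|$, so it is bi-Lipschitz. With $x_0=0$, the map $f^d$ is the rotation by $\lim^\omega e^{i\kappa\log d_n}$. It depends on $d$, but it is a homeomorphism: in the plane, angles count only modulo $2\pi$, and a spiral does no harm.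

**Trees.** If $X$ is a tree, $\partial_TX$ is discrete and $\pi_k$ is trivial for $k\ge1$. If $X=T\times\mathbb R$, then $\partial_TX$ is the suspension of the discrete set $\partial T$. A circle in it is the suspension of two points $\alpha\ne\lambda$ of $\partial T$, and $f_0\times\mathrm{id}$ could collapse this circle only by making $f_0^d(\alpha)=f_0^d(\lambda)$. For trees this is impossible, because a quasi-isometry carries each ray to within bounded distance of a ray and is injective on boundaries. But the product shows what to aim for: the higher homotopy of $\partial_T(X\times\mathbb R^k)$ sees whether $f^d$ merges two points of $\partial_TX$ that lie in different components.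

**The first approach to a positive answer.** Read (6) from right to left. Since $\pi_X\circ\Psi_d(1,\cdot)=\mathrm{id}$ and $\pi_X$ is continuous by (7), the map $\Psi_d(1,\cdot):\partial_TX\to\mathrm{Cone}(X)\setminus\{*\}$ is injective on all homotopy groups. Since $f^\omega$ is a homeomorphism of punctured cones, so is $f^\omega\circ\Psi_d(1,\cdot)$. It would be enough that $(\pi_Y)_*$ be injective, and this is exactly where the argument stops. Take $Y=T\times\mathbb R$ and the points $p,q\in\mathrm{Cone}(T)$ of the example in Section 2. The cone of $T$ is an $\mathbb R$-tree and $*$ lies on $[p,q]$, since $d(p,q)=2=d(p,*)+d(*,q)$. The unit circle of the flat strip $[p,q]\times\mathbb R\subset\mathrm{Cone}(T)\times\mathbb R$ centered at $(*,0)$ is an essential loop in the complement of $(*,0)$. To see this, map $\mathrm{Cone}(T)$ to $\mathbb R$ by the distance to $*$ on the component of $p$ in $\mathrm{Cone}(T)\setminus\{*\}$ and by minus this distance elsewhere. Together with the identity of $\mathbb R$ this gives a continuous map to $\mathbb R^2\setminus0$ under which the loop winds once around. But $\pi_Y$ sends each point of the loop to a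 boundary point whose $T$-component is $\alpha$ (or absent), so the image lies in the arc of $\partial_T(T\times\mathbb R)$ over $\alpha$ and is null-homotopic. So $(\pi_Y)_*$ has a kernel in general, and what remains to be decided is whether $f^\omega\circ\Psi_d(1,\cdot)$ can hit it. That is, can $f$ carry two boundary points of different components to sequences that separate only after a sublinear time as seen from the basepoint?

## 4. The sheet by itself: two boundary points merge

On the sheet $W$ the answer can be seen by hand.

**Proposition 4.** $W$ is a proper CAT(0) space and its rim is a geodesic line, with ends $\lambda_\pm$ for $j\to\pm\infty$. Let $\alpha\in\partial W$ be the class of the ray $R_0(t)=(1+t,0)$. Then $\angle(\alpha,\lambda_+)=\pi$ and $\Phi^d(\alpha)=\Phi^d(\lambda_+)=\lambda_+$ for all $\omega,d,x_0$.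

*Proof.* **Step 1: curvature and geodesics.** With its unit triangles, $W$ is a simply connected complex with two shapes of cells. The links of interior points are circles of length $2\pi$, and the links of rim points are arcs of length $\pi$ or (at $v(0,j)$) $\pi+\varepsilon$. No injective loop is shorter than $2\pi$, so $W$ is CAT(0), and being complete and locally compact it is proper. The two directions of the rim at any of its points are at link distance at least $\pi$, so the rim is a local geodesic, hence a geodesic. A geodesic of $W$ is locally straight except possibly at the vertices $v(0,j)$. So it is a concatenation of straight segments with breaks only at such vertices. A straight segment in $S$ sweeps an angle less than $\pi$, because its image in $\mathbb C$ is a segment missing $0$.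

**Step 2: geodesics to points of large angle.** Let $z=(r,\varphi)$ with $|\varphi-i\varepsilon|\ge\pi$. Then $[v(0,i),z]$ has a break. If $v(0,j)$ is its last break, then $|\varphi-j\varepsilon|<\pi$, and $[v(0,i),z]$ is the rim from $v(0,i)$ to $v(0,j)$ followed by a straight segment.

**Step 3: the angle.** Let $z=(r,0)$, $r\ge1$. By Step 2, for large $i$ we have $d(v(0,i),z)\ge(i-j)a+r-1$ with $|j|\varepsilon<\pi$. So points at parameter $t$ on the rim ray and on $R_0$ have distance at least $2t-O(1)$, and $\angle(\alpha,\lambda_+)=\pi$ by (5).

**Step 4: the merging.** The map $\Phi$ is the identity on the rim, so it carries the rim ray to itself. By (4) the angular coordinate of $\Phi(R_0(t))$ tends to $+\infty$. By Step 2, $[v(0,0),\Phi(R_0(t))]$ follows the rim up to some $v(0,j)$ with $j\to\infty$ as $t\to\infty$. So $\Phi(R_0(t))\to\lambda_+$ in $\overline W$. By (C), the same holds for all rays representing $\alpha$ or $\lambda_+$, since asymptotic rays stay at bounded distance and $\Phi$ is bi-Lipschitz. This gives the claim. $\square$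

What fails is cocompactness: isometries of $W$ preserve the rim, and $W$ has points arbitrarily far from it. To repair this we map $W$ to a finite complex by giving the unit triangles finitely many labels, and we look for a complex whose universal cover $X$ is CAT(0) and in which interior straight segments of $W$ remain geodesic. The most economical labeling uses three letters $x,y,z$ for edges parallel to the sides of types $A,B,C$ in all triangles. Then both $\Delta_1$ and $\Delta_2$ have a corner between $y$ and $z$, of angles $A_1$ and $A_2$, and the link of the vertex contains a closed path $y^+,z^+,y^+$ of length $A_1+A_2<\pi$. Nonpositive curvature fails. The cure is to let the labels remember $(m,j)$ modulo the number $N$ of Section 1.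

## 5. One-vertex complexes $K_\eta$ and their links

**Definition (the complex).** $K$ has one vertex, oriented edges $x_{m,j},y_{m,j},z_{m,j}$ with $(m,j)\in(\mathbb Z/N)^2$, and for each $(m,j)$ four 2-cells with boundary words
$$T_1(m,j):\quad x_{m,j}\,z_{m,j}\,y_{m,j}^{-1},\qquad z_{m,j}\,x_{m,j}\,y_{m,j}^{-1};$$
$$T_2(m,j):\quad t_1=z_{m,j}\,x_{m+1,j}^2\,y_{m,j+1}^{-1},\qquad t_2=x_{m+1,j}^2\,z_{m,j}\,y_{m,j+1}^{-1}.$$
$K_\eta$ is $K$ with edge lengths $|x|=a$, $|y|=b$, $|z|=c$. The cells of $T_1$ are Euclidean triangles with sides $a,b,c$. The cells of $T_2$ are Euclidean triangles with sides $2a,b,c$, and the midpoint of the side $x^2$ is the vertex of $K$.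

Cutting each $T_2$-cell along the median to the side $x^2$ makes $K_\eta$ an $M_0$-polyhedral complex in the sense of BH I.7.37, where cells need not be embedded. Two further barycentric subdivisions give a simplicial complex with embedded simplices. None of this changes the links as metric graphs. Put $G=\pi_1(K)$, which does not depend on $\eta$, and $X_\eta=\widetilde{K_\eta}$, with vertices identified with $G$.

**The link $\mathcal L$ of the vertex.** Its vertices are $p^+$ (outgoing) and $p^-$ (incoming) for each letter $p$. Each corner of a cell is an edge whose length is the angle. In the cell $xzy^{-1}$ the corner where $x$ and $y$ start is an edge $x^+y^+$ of length $C_1$, the corner between $x$ and $z$ is $x^-z^+$ of length $B_1$, and the corner where $z$ and $y$ end is $z^-y^-$ of length $A_1$. The cell $zxy^{-1}$ gives $z^+y^+$ ($A_1$), $z^-x^+$ ($B_1$), $x^-y^-$ ($C_1$). Together they form the hexagon of $T_1(m,j)$, with $x,y,z=x_{m,j},y_{m,j},z_{m,j}$: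
$$x^+\overset{C_1}{-}y^+\overset{A_1}{-}z^+\overset{B_1}{-}x^-\overset{C_1}{-}y^-\overset{A_1}{-}z^-\overset{B_1}{-}x^+ .$$
For $T_2(m,j)$, with $z=z_{m,j}$, $x=x_{m+1,j}$, $y=y_{m,j+1}$, the cell $t_1$ gives $z^+y^+$ ($A_2$), $z^-x^+$ ($B_2$), $x^-y^-$ ($C_2$), and the cell $t_2$ gives $x^+y^+$ ($C_2$), $x^-z^+$ ($B_2$), $z^-y^-$ ($A_2$). They form the hexagon
$$z^+\overset{A_2}{-}y^+\overset{C_2}{-}x^+\overset{B_2}{-}z^-\overset{A_2}{-}y^-\overset{C_2}{-}x^-\overset{B_2}{-}z^+ .$$
The midpoint of the side $x^2$ gives, once in $t_1$ and once in $t_2$, an edge of length $\pi$ from $x^-$ to $x^+$. We call these two edges *midpoint arcs*.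

So each edge of $\mathcal L$ is a midpoint arc or lies in exactly one hexagon. Each hexagon is embedded of length $2\pi$, and $p^+,p^-$ are antipodal in it. Each letter $p$ lies in exactly two hexagons. Consider a subarc of a hexagon from $p^\pm$ to $q^\pm$ (any signs) with $p\ne q$, and let $\vartheta\le\pi/2$ be the angle between the sides $p,q$ of the corresponding triangle. Its length is $\vartheta$, or $\pi-\vartheta\ge\vartheta$, or at least $\pi$. In all cases it is at least $\vartheta$, which we call the *weight* of the turn $(p,q)$.

**Definition (the graph of hexagons).** Let $\mathcal H$ be the graph with nodes $T_i(m,j)$ and one edge for each letter, joining the two hexagons that contain it: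
$$z_{m,j}:\ T_1(m,j)-T_2(m,j);\qquad y_{m,j}:\ T_1(m,j)-T_2(m,j-1);\qquad x_{m,j}:\ T_1(m,j)-T_2(m-1,j).$$
Since $N\ge2$, it is cubic without loops or double edges. Let $\widetilde{\mathcal H}$ be the same graph with indices in $\mathbb Z^2$. By Lemma 1, it is the dual graph of the tiling of $S\cong\mathbb R^2$: nodes are triangles, and edges correspond to tiling edges. The weight of a turn at a triangle is the angle between the two crossed sides.

## 6. Closed walks in the dual graph have weight at least $2\pi$

A loop in $\mathcal L$ will be turned into a closed walk in $\mathcal H$. This lemma bounds the weight of such a walk.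

**Lemma 5.** Every cyclically non-backtracking closed walk in $\mathcal H$ has total turn weight at least $2\pi$.

*Proof.* **Step 1: walks that do not lift to closed walks.** Lift the walk to $\widetilde{\mathcal H}$. If the lift is not closed, then $(m,j)$ changes by a nonzero element of $(N\mathbb Z)^2$. Each step changes at most one of $m,j$, by at most $1$. So there are at least $N$ steps, hence at least $N$ turns, and the weight is at least $N\theta_0\ge2\pi$.

**Step 2: simple cycles in $\widetilde{\mathcal H}$.** Here we count angles inside the cycle. Let $\chi$ be a simple cycle visiting $n\ge3$ triangles. In each visited triangle draw the chord between the midpoints of the two crossed sides. These chords form a Jordan polygon in $S\cong\mathbb R^2$; let $D$ be its open interior. A crossed tiling edge is crossed exactly once, at its midpoint, so it has exactly one endpoint in $D$. Uncrossed edges and unvisited triangles lie entirely on one side. In a visited triangle $\Delta$ the chord cuts off the common vertex of the two crossed sides, and the weight of the turn is the angle at this vertex. Either this vertex is the only one of $\Delta$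 in $D$, and we call the angle $w_\Delta$, or it is the only one of $\Delta$ outside $D$, and we call the angle $o_\Delta$. Let $V,E,F$ be the numbers of vertices in $D$, of edges with both ends in $D$, and of triangles with all vertices in $D$, and let $F'$ be the number of visited triangles with two vertices in $D$; we also write $F'$ for the set of these triangles. Summing all angles at vertices in $D$, and counting the edges with both ends in $D$ along the two triangles next to each, we get
$$2\pi V=\pi F+\sum_{F'}(\pi-o_\Delta)+\sum w_\Delta,\qquad 2E=3F+F'.$$
Therefore the weight of $\chi$ is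
$$\sum w_\Delta+\sum_{F'}o_\Delta=2\pi V-\pi F-\pi F'+2\sum_{F'}o_\Delta=2\pi(V-E+F)+2\sum_{F'}o_\Delta .$$
The closed disc $\overline D$ is a cell complex with $V+n$ vertices (the $n$ crossings are added), $E+n+n$ edges (the inner halves of the crossed edges and the chords are added), and $F+n$ faces. Its Euler characteristic is $1$, so $V-E+F=1$ and the weight is at least $2\pi$.

**Step 3: general closed walks in $\widetilde{\mathcal H}$.** We find a simple cycle inside the walk and show that it pays for everything. Let $\beta=(T_0,\dots,T_n=T_0)$ be cyclically non-backtracking. Choose $i<k$ with $T_i=T_k$ and $k-i$ minimal. Then $T_i,\dots,T_{k-1}$ are distinct, and $k-i\ge3$ since there are no loops, no double edges and no backtracking. So this subwalk is a simple cycle $\chi$. If $\beta$ is longer than $\chi$, let $e_0,e_1$ be the edges by which $\beta$ enters and leaves at time $i$, and $e_2,e_3$ those at time $k$. Then $e_0\ne e_1$ and $e_2\ne e_3$ by non-backtracking, and $e_1\ne e_2$ because $k-i\ge3$. Let $e$ be the third edge at $T_i$ besides $e_1,e_2$, and let $\kappa\le\pi/2$ be the weight of the turn $(e_2,e_1)$. The turns strictly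 between times $i$ and $k$ contribute $\mathrm{weight}(\chi)-\kappa$. If $e_0=e_2$ or $e_3=e_1$, one of the turns at times $i,k$ has weight $\kappa$. Otherwise $e_0=e_3=e$, and these two turns are the other two angles of the triangle, with sum $\pi-\kappa\ge\kappa$. In all cases the weight of $\beta$ is at least $\mathrm{weight}(\chi)\ge2\pi$. $\square$

## 7. Nonpositive curvature of $K_\eta$

**Lemma 6.** Every injective loop in $\mathcal L$ has length at least $2\pi$. Hence $K_\eta$ is non-positively curved, and $X_\eta$ is a proper CAT(0) space on which $G$ acts freely and cocompactly.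

*Proof.* Let $\sigma$ be an injective loop.

**Step 1: cutting into pieces.** If all edges of $\sigma$ lie in one hexagon, $\sigma$ is that hexagon and has length $2\pi$. Otherwise cut $\sigma$ into its midpoint arcs and its maximal subarcs lying in a single hexagon. There are at least two pieces, because a midpoint arc is not closed. So every piece has distinct endpoints. A piece is *returning* if it goes from $p^\pm$ to $p^\mp$, and then it has length $\pi$; this includes the midpoint arcs. Otherwise it joins distinct letters, we call it *turning*, and its length is at least its weight. Two consecutive non-midpoint pieces that meet at the letter $p$ lie, by maximality, in the two different hexagons containing $p$.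

**Step 2: two returning pieces, or none.** Two returning pieces give length at least $2\pi$. If there is no returning piece, the turning pieces form a closed walk in $\mathcal H$ that crosses an edge $p$ whenever consecutive pieces meet at $p$. It is cyclically non-backtracking because each piece joins distinct letters. Lemma 5 applies.

**Step 3: exactly one returning piece, at the letter $p$.** The remaining pieces are turning pieces in hexagons $T^1,\dots,T^r$ with letters $p=p_0,p_1,\dots,p_r=p$, $p_{i-1}\ne p_i$. So $r\ge2$. If $T^1\ne T^r$, these are the two ends of the edge $p$ of $\mathcal H$. Closing up by $p$ gives a cyclically non-backtracking closed walk with exactly these turns, of weight at least $2\pi$. If $T^1=T^r$, then $p_1\cdots p_{r-1}$ is a nonempty reduced closed path in $\mathcal H$. It has the form $vuv^{-1}$ with $u$ a nonempty cyclically reduced closed walk. By Lemma 5, $u$ has weight at least $2\pi$. All its turns except possibly the one at its base occur in our walk, and that one has weight at most $\pi/2$. So the turning pieces have total length at least $2\pi-\pi/2\ge\pi$, and with the returning piece $\sigma$ has length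 at least $2\pi$.

**Step 4: other points.** The link of an interior point of an edge consists of two poles joined by arcs of length $\pi$, one for each occurrence of the edge in the boundary of a cell. Its injective loops have length $2\pi$. Links of interior points of 2-cells are circles of length $2\pi$. The link condition (BH II.5.2, 5.4, 5.6) and the Cartan–Hadamard theorem show that $X_\eta$ is CAT(0). It is proper, since it is complete and locally compact. $\square$

We recall how geodesics are recognized: a small ball around a point of $X_\eta$ is a ball in the Euclidean cone over the link, and a piecewise straight path is a local geodesic, hence a geodesic, when at each interior point its two directions have distance at least $\pi$ in the link. The next statement produces such directions.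

**Lemma 7.** In the link of any point of $X_\eta$, a cyclically non-backtracking closed path of length $2\pi$ is injective, and its antipodal points have distance exactly $\pi$.

*Proof.* By Lemma 6 all injective loops in the link have length at least $2\pi$. Suppose the path passed twice through a point. It would split into two closed paths, one of them of length at most $\pi$ and locally injective away from its base. By local injectivity and compactness this one has a shortest nonconstant closed subpath. That subpath is an injective loop of length at most $\pi$, a contradiction. Now suppose antipodal points were joined by a geodesic $\delta$ of length less than $\pi$. Then $\delta$ and a half circle (of length $\pi$) are different reduced paths with the same endpoints, so together they form a closed path of length less than $2\pi$ that is not null-homotopic. After cyclic reduction, a shortest closed subpath is an injective loop of length less than $2\pi$, a contradiction. $\square$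

## 8. The sheet inside $X_\eta$

**Labels.** Label the edges of unit triangles in $\Delta_1(m,j)$, $m\ge0$, that are parallel to $A(m,j),B(m,j),C(m,j)$ by $x_{m,j},y_{m,j},z_{m,j}$, indices mod $N$. In $\Delta_2(m,j)$ the sides of unit triangles get the labels $x_{m+1,j}^2$ (a side of length $2a$ is two edges), $y_{m,j+1}$, $z_{m,j}$. Orient all of them parallel to $A,B,C$. From both sides, $A(m,j)$ carries $x_{m,j}^{2^m}$, $B(m,j)$ carries $y_{m,j}^{2^m}$, and $C(m,j)$ carries $z_{m,j}^{2^m}$. For $A(m,j)$ the side of $\Delta_2(m-1,j)$ consists of $2^{m-1}$ sides of length $2a$, hence of $2^m$ edges. The two kinds of unit triangles (translates of the scaled triangle and of its point reflection) read $xz=y$ and $zx=y$ in $\Delta_1(m,j)$, and $zx^2=y$ and $x^2z=y$ in $\Delta_2(m,j)$. These are the cells of $T_1(m,j)$ and $T_2(m,j)$. So we get a map $W\to K_\eta$ that is isometric on cells. Since $W$ is simply connected, it lifts to $\iota:W\to X_\eta$ with $\iota(v(0,0))=1\in G$.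

**Lemma 8.** Straight segments or rays in $W$ whose points, except possibly endpoints, lie in the interior of $W$ are mapped by $\iota$ to geodesics of $X_\eta$.

*Proof.* At an interior point of $W$ the link circle has length $2\pi$, and we check that it maps to a cyclically non-backtracking closed path. Then Lemma 7 shows that antipodal directions have distance $\pi$, so straight segments map to local geodesics, hence to geodesics.

- At $v(m,j)$, $m\ge1$, the path is, by (2),
$$x_{m,j}^+-y_{m,j}^+-z_{m,j-1}^+-x_{m,j-1}^--y_{m-1,j}^--z_{m-1,j}^--x_{m,j}^+ .$$
Its edges lie in six different hexagons.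
- At a unit vertex inside $B(m,j)$ it consists of half of the hexagon of $T_1(m,j)$ and half of that of $T_2(m,j-1)$. Inside $C(m,j)$ the same holds with $T_1(m,j)$ and $T_2(m,j)$. Inside $A(m,j)$, $m\ge1$, it consists of half of the hexagon of $T_1(m,j)$ and either half of the hexagon of $T_2(m-1,j)$ or a midpoint arc of $T_2(m-1,j)$, according to the parity of the position of the vertex.
- At a unit vertex in the open triangle $\Delta_i(m,j)$ it is the full hexagon of $T_i(m,j)$ or, at midpoints of sides of length $2a$ in $\Delta_2(m,j)$, the union of the two midpoint arcs of $T_2(m,j)$.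
- At an interior point of an edge it consists of two arcs between the poles. They are different, because the adjacent unit triangles lie in triangles $\Delta_i$ of different types or are the two different cells of one $T_i$.
- At an interior point of a unit triangle it is the link circle of an interior point of a 2-cell. $\square$

For $\varphi\in\mathbb R$ let $R_\varphi$ be the path $t\mapsto\iota(1+t,\varphi)$. Since $\rho_0\le1$, it is a geodesic ray. For $0<\delta\le\pi/2$ and $r\ge2$ the chord from $(r,\varphi)$ to $(r,\varphi+\delta)$ stays in $\{r\ge\sqrt2\}$, so $d(R_\varphi(r-1),R_{\varphi+\delta}(r-1))=2r\sin(\delta/2)$, and by (5)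
$$\angle(R_\varphi(\infty),R_{\varphi+\delta}(\infty))=\delta\qquad(0<\delta\le\pi/2).\tag{8}$$

Let $g=\iota(v(0,N))=x_{0,0}x_{0,1}\cdots x_{0,N-1}\in G$. The labels have period $N$ in $j$, so $\iota\circ\tau^N$ and $g\circ\iota$ lift the same map, and they agree at $v(0,0)$. Hence
$$\iota(\tau^Nz)=g\,\iota(z)\qquad(z\in W).\tag{9}$$

## 9. A rank one axis near the rim

In Proposition 4 the target $\lambda_+$ was the end of the rim. In $X_\eta$ the rim is not a geodesic: $X_\eta$ also has cells on the inner side of the rim, and we shall see that the two rim directions at a vertex are at link distance at most $\pi-\varepsilon$. We shortcut through these cells, and we show that the resulting axis of $g$ is *rank one*: it does not bound a flat half-plane, that is, an isometrically embedded Euclidean half-plane. (A line in a tree has this property. A line in $\mathbb R^2$ does not.)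

Write $v_j=\iota(v(0,j))$. Let $e_j$ be the edge from $v_j$ to $v_{j+1}$, with label $x_{0,j}$, and $q_j$ its midpoint. In the link of $v_j$ consider the path
$$x_{0,j-1}^-\overset{C_2}{-}y_{-1,j}^-\overset{A_1}{-}z_{-1,j}^-\overset{B_2}{-}x_{0,j}^+ .$$
It has length $\pi-\varepsilon$ by (3), and it uses corners of $T_2(-1,j-1)$ (cell $t_1$), $T_1(-1,j)$ and $T_2(-1,j)$ (cell $t_1$). Lay the three corresponding 2-cells at $v_j$ side by side in the plane, and consider the isosceles triangle $q_{j-1}v_jq_j$ with legs $a/2$, apex angle $\pi-\varepsilon$ and base angles $\varepsilon/2$. All its points are within $a/2$ of the apex, and $a/2<b,c$, so its base meets the two intermediate sides in interior points. By convexity of the three cells, the triangle lies in their union. Let $s_j$ be its base and $\ell=\bigcup_js_j$.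

**Proposition 9.** $\ell$ is a geodesic line of $X_\eta$, $g$ translates along it with $gq_j=q_{j+N}$, and $\ell$ bounds no flat half-plane.

*Proof.* **Step 1: $\ell$ is a geodesic line.** In the interior of $s_j$, an edge is crossed straight, at an interior point, between two different cells. By Lemma 7 the two directions have distance $\pi$. At $q_j$ the link has two poles, $e_j^-$ (towards $v_j$) and $e_j^+$ (towards $v_{j+1}$), and six arcs of length $\pi$: two from the cells of $T_1(0,j)$, and two from each of the cells $t_1,t_2$ of $T_2(-1,j)$, in which the letter occurs twice. The segment $s_j$ arrives in the cell of type $t_1$ in which $e_j$ is the first letter of $x^2$, because this cell has the corner $z_{-1,j}^--x_{0,j}^+$ at $v_j$. The segment $s_{j+1}$ leaves in the cell of type $t_1$ in which $e_j$ is the second letter, because that cell has the corner $x_{0,j}^--y_{-1,j+1}^-$ at $v_{j+1}$. This gives two different arcs, which we call "first" and "second". The backward direction of $s_j$ lies on "first" at distance $\varepsilon/2$ from $e_j^-$. The forward direction of $s_{j+1}$ lies on "second" at distance $\varepsilon/2$ from $e_j^+$.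 The paths through $e_j^-$ and through $e_j^+$ inside "first" $\cup$ "second" both have length $\pi$, and a reduced path that also uses a third arc has length greater than $\pi$. So the distance is $\pi$, and exactly two paths of length $\pi$ realize it, one through each pole. Hence $\ell$ is a local geodesic, and so a geodesic line.

**Step 2: $g$ translates along $\ell$.** By (9), $gv_j=v_{j+N}$. Since $g$ preserves labels, and labels have period $N$ in $j$, also $gq_j=q_{j+N}$ and $gs_j=s_{j+N}$.

**Step 3: the local form of a flat half-plane.** Suppose that $E$ is a flat half-plane bounded by $\ell$. Near each of its points $p$, $E$ is the cone over $\mathrm{Lk}(p,E)\subset\mathrm{Lk}(p,X_\eta)$. Angles in $E$ are angles in $X_\eta$, so this link is a geodesic arc of length $\pi$ between the two directions of $\ell$ if $p\in\ell$, and an injective circle of length $2\pi$ otherwise. In particular $\mathrm{Lk}(q_j,E)$ passes through exactly one of $e_j^-,e_j^+$. Steps 4 and 5 will show that it cannot pass through $e_j^-$, by exhibiting too much length in $\mathrm{Lk}(v_j,E)$.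

**Step 4: following half an edge inside $E$.** Suppose $\mathrm{Lk}(q_j,E)$ passes through $e_j^-$. It then consists of the part of "first" between $s_j$ and $e_j^-$ and the part of "second" from $e_j^-$ to $s_{j+1}$. The intersection $\ell\cap[q_j,v_j]$ is convex, and $\ell$ leaves $q_j$ in directions different from $e_j^-$, so this intersection is $\{q_j\}$. An initial piece of $[q_j,v_j]$ lies in $E$. At a point $p\ne q_j$ of the open edge with $[q_j,p]\subset E$, $\mathrm{Lk}(p,E)$ is an injective circle in the link of an edge point, so it is the union of two arcs and contains both poles. Thus $E$ contains a further piece of the edge. As $E$ is closed, $[q_j,v_j]\subset E$. The pair of arcs forming $\mathrm{Lk}(p,E)$ is locally constant in $p$, since $E$ is locally a cone, and near $q_j$ it is {"first", "second"}. So it is this pair throughout. Since $v_j\notin\ell$, $Z:=\mathrm{Lk}(v_j,E)$ is an injective circle of length $2\pi$ in the graph $\mathcal L$. It contains initial pieces, hence all, of the two edges of $\mathcal L$ at $x_{0,j}^+$ that belong to "first" and "second". These are the corner $x_{0,j}^+-z_{-1,j}^-$ and a midpoint arc $x_{0,j}^+-x_{0,j}^-$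 of length $\pi$, because the second letter of $x^2$ starts at the midpoint of the side.

**Step 5: passing to the other end of $s_j$.** In the situation of Step 4, near $q_j$ the half-plane $E$ lies on the $v_j$-side of $s_j$. At an interior point $p$ of $s_j$, $\mathrm{Lk}(p,E)$ is a geodesic arc of length $\pi$ joining the two directions of $s_j$. There are exactly two such arcs: the two half circles if $p$ is interior to a cell, and, if $p$ is on a crossed edge, the arcs through the pole towards $v_j$ and through the opposite pole. As $E$ is locally the cone over this arc, each of the two alternatives ($v_j$-side or other side) is an open condition on $p$. So $E$ is on the $v_j$-side along all of $s_j$. At $q_{j-1}$ the segment $s_j$ lies on the arc "second" along $e_{j-1}$, at distance $\varepsilon/2$ from $e_{j-1}^+$, which points towards $v_j$. Hence $\mathrm{Lk}(q_{j-1},E)$ passes through $e_{j-1}^+$. Arguing as in Step 4 along $[q_{j-1},v_j]$, we see that $Z$ contains the two edges of $\mathcal L$ at $x_{0,j-1}^-$ belonging to "second" and "first" along $e_{j-1}$. These are the corner $x_{0,j-1}^--y_{-1,j}^-$ and a midpoint arc $x_{0,j-1}^--x_{0,j-1}^+$,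 because the first letter of $x^2$ ends at the midpoint. Since $x_{0,j-1}\ne x_{0,j}$, $Z$ contains two different arcs of length $\pi$ and further corners. Its length exceeds $2\pi$, a contradiction.

**Step 6: the other pole.** If $\mathrm{Lk}(q_0,E)$ passes through $e_0^-$, Steps 4 and 5 apply with $j=0$. If it passes through $e_0^+$, then $E$ is on the $v_1$-side of $s_1$ near $q_0$, hence along all of $s_1$ by the open-condition argument. At $q_1$ the segment $s_1$ lies on "first" at distance $\varepsilon/2$ from $e_1^-$, so $\mathrm{Lk}(q_1,E)$ passes through $e_1^-$, and Steps 4 and 5 apply with $j=1$. $\square$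

Let $\lambda_\pm=\ell(\pm\infty)$, with $\lambda_+$ attractive for $g$. By Proposition 9 we may use, for $g$ and $g^{-1}$, the following facts about rank one isometries (Ballmann, *Lectures on Spaces of Nonpositive Curvature*, Lemma III.3.3), with $X=X_\eta$:

- (R1) For neighborhoods $U\ni\lambda_-$, $V\ni\lambda_+$ in $\overline X$ there is $k_0$ with $g^k(\overline X\setminus U)\subset V$ for $k\ge k_0$.
- (R2) Every $\zeta\in\partial X\setminus\{\lambda_+\}$ is joined to $\lambda_+$ by a geodesic line, and every $\zeta\in\partial X\setminus\{\lambda_-\}$ is joined to $\lambda_-$ by a geodesic line. Hence $\angle(\lambda_\pm,\zeta)=\pi$ for all $\zeta\ne\lambda_\pm$.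

By (8), each $R_\varphi(\infty)$ has other boundary points at angle $\delta\in(0,\pi/2]$. So (R2) gives $R_\varphi(\infty)\ne\lambda_\pm$ for all $\varphi$.

## 10. The spiral drags $\alpha$ onto $\lambda$

Let $\eta<\eta'$ in $I$, $X=X_\eta$, $Y=X_{\eta'}$, and let primes denote objects of $Y$. Let $f:X\to Y$ be the identity of $\widetilde K$, made affine on each triangular cell. It is a $G$-equivariant bi-Lipschitz homeomorphism. As in Lemma 3(i) its constant tends to $1$ as $\eta'\to\eta$, since there are two shapes and $N$ does not depend on $\eta,\eta'$. So, given $L>1$, we may choose $\eta'$ such that $f$ is $L$-bi-Lipschitz. On the sheet, $f\circ\iota=\iota'\circ\Phi$: both maps carry unit triangles affinely to cells with the same labels, and both send $v(0,0)$ to $1$. Put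
$$\alpha:=R_0(\infty),\qquad\lambda:=\lambda_+,\qquad\text{so that }\alpha\ne\lambda .$$

**Proposition 10.** For $\gamma\in G$ and any geodesic ray $c$ in $X$ representing $\gamma\alpha$ or $\gamma\lambda$, $f(c(t))\to\gamma\lambda'_+$ in $\overline Y$ as $t\to\infty$.

*Proof.* By equivariance we may take $\gamma=1$. Asymptotic rays stay at bounded distance and $f$ is bi-Lipschitz, so by (C) one representative of each class is enough.

**Step 1: the point $\lambda$.** Here $c(t)$ is at bounded distance from $g^{k(t)}1$ with $k(t)\to\infty$. So $f(c(t))$ is at bounded distance from $g^{k(t)}f(1)$, which tends to $\lambda'_+$ because $g$ translates along $\ell'$ towards $\lambda'_+$. Use (C).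

**Step 2: the point $\alpha$, reduced to a fundamental sector.** Take $c=R_0$. By (4), the angular coordinate of $\Phi(r,0)$ is $m(\eta'-\eta)+O(1)$ with $m=\lfloor\log_2r\rfloor$. Let $\Omega_0=\{z\in W':0\le\varphi(z)\le N\varepsilon\}$, and write $\Phi(r,0)=\tau^{Nk}p_1$ with $k\in\mathbb Z$ and $p_1\in\Omega_0$. Then $k=k(r)\to+\infty$ as $r\to\infty$, and by (9) in $Y$,
$$f(R_0(r-1))=\iota'(\Phi(r,0))=g^{k(r)}\iota'(p_1).$$
Let $\Omega$ be the closure of $\iota'(\Omega_0)$ in $\overline Y$. If $\lambda'_-\notin\Omega$, then (R1) with $U=\overline Y\setminus\Omega$ gives $f(R_0(r-1))\to\lambda'_+$.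

**Step 3: $\lambda'_-\notin\Omega$.** Let $z_i\in\Omega_0$ with $\iota'(z_i)\to\zeta\in\partial Y$. Then $r_i:=r(z_i)\to\infty$, because otherwise $z_i$ would subconverge in $W'$. After passing to a subsequence, $r_i\ge1$ and $\varphi(z_i)\to\varphi$. A circular arc of radius $r_i\ge1$ lies in $W'$, and $\iota'$ does not increase lengths, so
$$d(\iota'(z_i),R'_\varphi(r_i-1))\le r_i|\varphi(z_i)-\varphi|=o(r_i).$$
By (C), $\zeta=R'_\varphi(\infty)$, which is $\ne\lambda'_-$ by the end of Section 9 applied to $Y$. $\square$

*Proof of Theorem A(1).* The map $f^d$ sends a boundary point to the $\omega$-limit of the geodesics from $f(x_0)$ to $f(c(d_n))$, where $c$ is the ray from $x_0$ to that point. By Proposition 10, $f^d(\alpha)=f^d(\lambda)=\lambda'_+$ for all $\omega,d,x_0$. By (R2), $\angle(\lambda,\zeta)=\pi$ for all $\zeta\ne\lambda$. $\square$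

## 11. Spheres in $\partial_T(X\times\mathbb R^k)$ that die

Let $k\ge1$. The space $X\times\mathbb R^k$ is proper CAT(0) with a free cocompact action of $G\times\mathbb Z^k$, likewise for $Y$, and $F=f\times\mathrm{id}$ is $L$-bi-Lipschitz and equivariant. Geodesic rays in a product are products of linearly reparametrized, possibly constant, rays. So the points of $\partial_T(X\times\mathbb R^k)$ are the triples $(\zeta,\psi,\nu)$ with $\zeta\in\partial X$, $\psi\in[0,\pi/2]$, $\nu\in S^{k-1}$, represented by the ray
$$t\mapsto(\zeta(t\cos\psi),\ w+t\sin\psi\,\nu)\quad\text{from }(x_0,w).$$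
The coordinate $\nu$ is irrelevant for $\psi=0$, and $\zeta$ is irrelevant for $\psi=\pi/2$. Applying (5) in $X$, in $\mathbb R^k$ and in the product gives
$$\cos\angle\big((\zeta,\psi,\nu),(\zeta',\psi',\nu')\big)=\cos\psi\cos\psi'\cos\angle(\zeta,\zeta')+\sin\psi\sin\psi'\cos\angle(\nu,\nu').\tag{10}$$
For $M\subset\partial X$ let $M*S^{k-1}$ be the set of $(\zeta,\psi,\nu)$ with $\zeta\in M$. For example, if $M$ is one point, $(\zeta,\psi,\nu)\mapsto(\cos\psi,\sin\psi\,\nu)\in\mathbb R^{k+1}$ identifies $M*S^{k-1}$ with a round closed hemisphere of dimension $k$. If $M$ is two points at angle $\pi$, use $(\pm\cos\psi,\sin\psi\,\nu)$, with one sign for each point: $M*S^{k-1}$ is a round sphere $S^k$.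

For $\gamma\in G$, $\angle(\gamma\alpha,\gamma\lambda)=\pi$ by (R2). Let $h_\gamma:S^k\to\partial_T(X\times\mathbb R^k)$ be the inclusion of $\{\gamma\alpha,\gamma\lambda\}*S^{k-1}$. All $h_\gamma$ pass through $\xi=(\cdot,\pi/2,\nu_0)$, for a fixed $\nu_0\in S^{k-1}$, which is our basepoint.

*Proof of Theorem A(2).* **Step 1: $F^d\circ h_\gamma$ is null-homotopic.** Let $\zeta\in\{\gamma\alpha,\gamma\lambda\}$. Then $F^d(\zeta,\psi,\nu)$ is the $\omega$-limit of the geodesics from $(f(x_0),w)$ to $(p_n,\ w+d_n\sin\psi\,\nu)$ with $p_n=f(\zeta(d_n\cos\psi))$. If $\psi<\pi/2$, then $p_n\to\gamma\lambda'_+$ by Proposition 10, and $\rho=\lim^\omega d(f(x_0),p_n)/d_n\in(0,\infty)$ because $f$ is bi-Lipschitz. The geodesic moves in $Y$ and in $\mathbb R^k$ with speeds in the ratio $d(f(x_0),p_n):d_n\sin\psi$, so the limit is $(\gamma\lambda'_+,\psi',\nu)$ with $\tan\psi'=\sin\psi/\rho$. If $\psi=\pi/2$, the limit is $(\cdot,\pi/2,\nu)$. So $F^d\circ h_\gamma$, which is continuous because $F^d$ is, takes values in $\{\gamma\lambda'_+\}*S^{k-1}$. This is a round closed hemisphere, hence contractible, and it contains $F^d(\xi)$. Therefore $[h_\gamma]\in\ker\big((F^d)_*\big)\subset\pi_k(\partial_T(X\times\mathbb R^k),\xi)$.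

**Step 2: $[h_\gamma]\ne0$.** We retract onto the sphere. Let $r_\gamma:\partial X\to\{\gamma\alpha,\gamma\lambda\}$ fix $\gamma\lambda$ and send all other points to $\gamma\alpha$. Then $\angle(r_\gamma\zeta,r_\gamma\zeta')\le\angle(\zeta,\zeta')$. This is clear if neither or both of $\zeta,\zeta'$ equal $\gamma\lambda$, and if exactly one does, the right side is $\pi$ by (R2) and equivariance. Since $\cos\psi\cos\psi'\ge0$ in (10), the map
$$P_\gamma(\zeta,\psi,\nu)=(r_\gamma\zeta,\psi,\nu):\ \partial_T(X\times\mathbb R^k)\to\{\gamma\alpha,\gamma\lambda\}*S^{k-1}\cong S^k$$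
is well defined and $1$-Lipschitz for the angular metrics, hence continuous, and $P_\gamma\circ h_\gamma=\mathrm{id}_{S^k}$. So $[h_\gamma]\ne0$ in $\pi_k$ and in $H_k$. This proves non-injectivity of $(F^d)_*$ on $\pi_k$ for every $k\ge1$, all $\omega,d$ and all basepoints $(x_0,w)$.

**Step 3: independence of classes with distinct $\gamma\lambda$.** Let $\gamma\lambda\ne\gamma'\lambda$. Also $\gamma\alpha\ne\gamma'\lambda$, because $\gamma\alpha$ is not Tits-isolated by (8), while $\gamma'\lambda$ is. So $r_{\gamma'}$ sends both $\gamma\alpha$ and $\gamma\lambda$ to $\gamma'\alpha$, the image of $P_{\gamma'}\circ h_\gamma$ lies in a hemisphere, and its degree is $0$. Applying $(P_{\gamma'})_*$ to a linear relation in $H_k$ between the Hurewicz images of classes $[h_\gamma]$ with pairwise distinct $\gamma\lambda$ shows that each coefficient vanishes.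

**Step 4: the orbit $G\lambda$ is infinite.** Let $u=x_{0,0}\in G$. The two cells of $T_1(0,0)$ form a torus in $K$ (the relations are $xz=y=zx$), and its vertex link is a hexagon of length $2\pi$. By Lemma 7, at vertices with this hexagon and at edge points with the two different arcs, straight segments in the universal cover $\mathbb R^2$ of this torus map to geodesics. So $\mathbb R^2$ embeds as a flat in $X$ on which $u$ acts as a translation. By (5), the endpoints $u_\pm$ of an axis of $u$ in this flat are not Tits-isolated, so $u_\pm\ne\lambda$. Suppose $G\lambda$ were finite. Then some power $u^i$, $i\ge1$, would fix $\lambda$. Let $\varrho$ be a ray from a point of this axis to $\lambda$. The function $t\mapsto d(\varrho(t),u^i\varrho(t))$ is convex, and it is bounded because $u^i\lambda=\lambda$. Hence it is non-increasing, and it is at most its value at $0$, the minimal displacement of $u^i$. Thus $\varrho\subset\mathrm{Min}(u^i)$, which is a convex subset isometric to a product $C\times\mathbb R$ with $u_\pm$ the ends of the $\mathbb R$-factor. A ray in $C\times\mathbb R$ has, by (5), angle at most $\pi/2$ with one of the two ends of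 the $\mathbb R$-factor. So $\lambda$ has angle at most $\pi/2$ with $u_+$ or $u_-$, contradicting (R2).

Steps 1, 3 and 4 show that the Hurewicz image of $\ker\big((F^d)_*\big)$ contains a free abelian group of infinite rank. $\square$

## 12. Multiplicative constant $1$: the boundary map is an isometry

Now let $f:X\to Y$ be a $(1,C)$-quasi-isometry of proper CAT(0) spaces: $|d(f(x),f(x'))-d(x,x')|\le C$, and every point of $Y$ is within $C$ of $f(X)$. We may assume $C>0$.

*Proof of Theorem B.* **Step 1: the image of a ray is sublinearly close to a ray.** Let $\alpha\in\partial X$ and $c(t)=f(\alpha(t))$, so $|d(c(s),c(t))-|s-t||\le C$. For $s<t$ put $p=d(c(0),c(s))$, $q=d(c(s),c(t))$, $D=d(c(0),c(t))$. Then $p\le s+C$, $q\le t-s+C$ and $D\ge t-C$ give $p+q\le D+3C$. Take $t$ so large that $p\le D$ and $D\ge3C$, and let $m$ be the point of $[c(0),c(t)]$ at distance $p$ from $c(0)$. The CAT(0) inequality for the triangle $c(0),c(t),c(s)$ and the point $m$ gives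
$$d(c(s),m)^2\le\Big(1-\frac pD\Big)p^2+\frac pDq^2-p(D-p)=\frac pD\big(q^2-(D-p)^2\big)=\frac pD(p+q-D)(q+D-p).$$
Here $0\le p+q-D\le3C$ and $q+D-p\le2D+3C-2p\le2D+3C\le3D$, so $d(c(s),m)^2\le9Cp$. Let $t=d_n$ and take the $\omega$-limit. With $\beta=f^d(\alpha)$, the points $m$ converge to $\beta(p)$, so $d(f(\alpha(s)),\beta(p))\le3\sqrt{Cp}$. Since $|p-s|\le C$,
$$d(f(\alpha(s)),\beta(s))=o(s).$$
Two rays from $f(x_0)$ at distance $o(s)$ coincide by convexity, so this determines $\beta$, independently of $d$ and $\omega$.

**Step 2: angles are preserved.** For $\alpha,\alpha'$ with images $\beta,\beta'$,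
$$\lim_s\frac{d(\beta(s),\beta'(s))}s=\lim_s\frac{d(f\alpha(s),f\alpha'(s))}s=\lim_s\frac{d(\alpha(s),\alpha'(s))}s,$$
so $\angle(\beta,\beta')=\angle(\alpha,\alpha')$ by (5).

**Step 3: surjectivity.** For $y\in Y$ choose $\bar f(y)$ with $d(f(\bar f(y)),y)\le C$. Then $|d(\bar f(y),\bar f(y'))-d(y,y')|\le3C$ and $d(\bar f(f(x)),x)\le2C$, so $\bar f$ is a $(1,C')$-quasi-isometry with $C'=3C$. Let $\beta\in\partial Y$. By Step 1 for $\bar f$, $\bar f(\beta(s))$ is $o(s)$-close to $(\bar f^d\beta)(s)$, and changing the basepoint of this ray to $x_0$ costs $O(1)$. Apply $f$: the point $f((\bar f^d\beta)(s))$ is $o(s)$-close to $f(\bar f(\beta(s)))$, hence to $\beta(s)$. By Step 1 for $f$, it is also $o(s)$-close to $\big(f^d(\bar f^d\beta)\big)(s)$. So $f^d(\bar f^d(\beta))=\beta$. Thus $f^d$ is a surjective isometry for the angular metric, hence also for the associated Tits length metric. $\square$
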